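\title{Symmetric pair coverings with $2$-regular excess and an odd number of points: infinitely many nonexistence results}

\begin{abstract}
We show that there are infinitely many $k$ for which no symmetric $(k^2-k-1,k,1)$-covering exists. Since $k^2-k-1$ is odd, this gives infinitely many parameter sets $(v,k,\lambda)$ with $v=\frac{k(k-1)-2}{\lambda}+1$ odd that admit no symmetric covering. The excess of such a covering is a union of cycles of unknown lengths. The incidence matrix induces similitudes of quadratic forms on the eigenspaces of the excess, and a periodicity property of the incidences produces subcoverings. Together these reduce the unknown cycle type to a single divisor of $v$ that must satisfy explicit Hilbert symbol conditions, and these conditions fail along a family given by a Pell equation.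
\end{abstract}

\section{Introduction}

A \emph{$(v,k,\lambda)$-covering} is a pair $(V,\mathcal{B})$, where $V$ is a set of $v$ points and $\mathcal{B}$ is an indexed family of $k$-subsets of $V$, the \emph{blocks}, such that every pair of distinct points lies in at least $\lambda$ blocks. Blocks may be repeated. If $r_{xy}$ is the number of blocks containing both $x$ and $y$, the \emph{excess} is the multigraph on $V$ in which the edge $xy$ has multiplicity $r_{xy}-\lambda$; it records how far the covering is from a design. The covering is \emph{symmetric} if $|\mathcal{B}|=v$.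

The $v$ blocks of a symmetric covering contain $vk(k-1)/2$ pairs, of which $\lambda v(v-1)/2$ are required, so the excess has average degree $k(k-1)-\lambda(v-1)$. When this number is $0$ the covering is a symmetric design. We are concerned with average degree $2$, that is, with parameters
\begin{equation}\label{eq:param}
3\le\lambda+2<k<v,\qquad v=\frac{k(k-1)-2}{\lambda}+1 .
\end{equation}
The excess is then $2$-regular (Lemma~\ref{lem:regular}), a disjoint union of cycles. Such coverings can exist with $v$ odd.

\begin{example}\label{ex:eleven}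
Let $V=\mathbb{Z}_{11}$, with blocks $\{0,1,2,5\}+i$ for $i\in\mathbb{Z}_{11}$. The differences of $\{0,1,2,5\}$ are $\pm1,\pm1,\pm2,\pm3,\pm4,\pm5$. So this is a symmetric $(11,4,1)$-covering, and its excess is the $11$-cycle joining $i$ to $i+1$.
\end{example}

For a symmetric design with incidence matrix $N$, the Gram matrix $NN^T=(k-\lambda)I+\lambda J$ depends only on the parameters, and the fact that it is rationally congruent to $I$ restricts the parameters, through the determinant and through the Hasse invariants. One expects the same for coverings with parameters \eqref{eq:param}, and a determinant argument of Bruck--Ryser--Chowla type does rule out infinitely many of them when $v$ is even. When $v$ is odd the determinant restricts only the number of even cycles in the excess (Lemma~\ref{lem:det}), and the finer invariants depend on the lengths of the cycles, which are not known in advance. The following question comes from Franceti\'c, Herke and Horsley \cite{FHH}.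

\begin{quote}
\emph{Are there infinitely many parameter sets $(v,k,\lambda)$ satisfying \eqref{eq:param} with $v$ odd for which there is no symmetric $(v,k,\lambda)$-covering?}
\end{quote}

The answer is yes, already for $\lambda=1$, where $v=k^2-k-1$ is odd for every $k$.

\begin{theorem}\label{thm:main}
There are infinitely many solutions $(X,Y)\in\mathbb{Z}_{>0}^2$ of $9X^2-2Y^2=1$ with $X\equiv33\pmod{3\cdot23^2\cdot79^2}$, and for each of them, with $k=\frac{15X^2+1}{2}$, there is no symmetric $(k^2-k-1,k,1)$-covering.
\end{theorem}

The smallest case is $X=33$, $k=8168$. Theorem~\ref{thm:main} follows from a necessary condition in which the cycle type of the excess survives only as one divisor of $v$. For odd $n>0$ put $n^*=(-1)^{(n-1)/2}n$; this is the one of $\pm n$ that is $1$ modulo $4$, and so $(nn')^*=n^*n'^*$. For $n\ge3$ let $\zeta_n$ be a primitive $n$-th root of unity and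
\[
\theta_n=\zeta_n+\zeta_n^{-1},\qquad K_n=\mathbb{Q}(\theta_n),\qquad \delta_n=\theta_n^2-4=(\zeta_n-\zeta_n^{-1})^2 ,
\]
so that $K_n(\sqrt{\delta_n})=\mathbb{Q}(\zeta_n)$. We write $v_p$ for the $p$-adic valuation and $(\cdot,\cdot)_{\mathfrak p}$ for the Hilbert symbol at a prime $\mathfrak p$, recalled in Section~\ref{sec:sim}.

\begin{theorem}\label{thm:crit}
Let $k\equiv8\pmod{12}$, $k\ge20$, $v=k^2-k-1$, and suppose that some prime $r\equiv3\pmod4$ has $v_r(k-3)$ odd. If a symmetric $(v,k,1)$-covering exists, then there is a divisor $m_0$ of $v$ such that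
\begin{enumerate}
\item[(i)] $(k+1,(vm_0)^*)_q=1$ for every prime $q$;
\item[(ii)] for every $n\ge3$ dividing $m_0$, $(k-1+\theta_n,\delta_n)_{\mathfrak p}=1$ for every prime $\mathfrak p$ of $K_n$.
\end{enumerate}
\end{theorem}

In the proof $m_0$ is the greatest common divisor of the cycle lengths. Neither condition can give nonexistence alone: $m_0=v$ always satisfies (i), because $(v^2)^*=v^2$ is a square, and $m_0=1$ always satisfies (ii). Complementation carries Theorem~\ref{thm:main} to large $\lambda$.

\begin{corollary}\label{cor:compl}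
For the $k$ of Theorem~\ref{thm:main} and $v=k^2-k-1$ there is no symmetric $(v,\,v-k,\,v-2k+1)$-covering. So nonexistence with $v$ odd also occurs for infinitely many parameter sets \eqref{eq:param} with $\lambda$ arbitrarily large.
\end{corollary}

The proof of Theorem~\ref{thm:crit} has three parts. First, the blocks carry an excess with the same cycle lengths as the points, and the incidence matrix intertwines the two; on each eigenspace it becomes a similitude of an explicit quadratic form, and the Hasse invariant turns this into a condition on Hilbert symbols (Sections~\ref{sec:dual}--\ref{sec:sim}). The condition from the eigenvalue $2$ involves the product of all cycle lengths modulo squares, so we must control, for each prime power $p^j$, the parity of the number of cycles of length divisible by $p^j$. For $p=2,3$ this comes from the symbols and the congruence $k\equiv8\pmod{12}$ (Section~\ref{sec:23}). A congruence on $k$ cannot deal with all primes at once, and for $p\ge5$ the argument is combinatorial: the cycles of length not divisible by $p^j$ span a smaller covering of the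 same kind (Sections~\ref{sec:period} and~\ref{sec:sub}). The parts are assembled in Section~\ref{sec:crit}, and Section~\ref{sec:pell} constructs the family.

\section{The excess and the determinant}\label{sec:det}

\begin{lemma}\label{lem:regular}
In a symmetric $(v,k,\lambda)$-covering with parameters \eqref{eq:param} every point lies in exactly $k$ blocks, and the excess is $2$-regular.
\end{lemma}

\begin{proof}
Let $x$ lie in $r_x$ blocks. Counting pairs $(y,B)$ with $y\ne x$ and $x,y\in B$ gives $r_x(k-1)\ge\lambda(v-1)=k(k-1)-2$. Since $k\ge4$, this gives $r_x>k-1$. As $\sum_xr_x=vk$, all $r_x$ equal $k$, and the degree of $x$ in the excess is $k(k-1)-\lambda(v-1)=2$.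
\end{proof}

A $2$-regular multigraph without loops is a disjoint union of cycles of lengths $m_1,\dots,m_t\ge2$, a cycle of length $2$ being a double edge. The multiset of lengths is the \emph{cycle type}. We use throughout the numbers
\[
s_n=\#\{i: n\mid m_i\},\qquad t=s_1,\qquad e=s_2 ,
\]
so $t$ is the number of cycles and $e$ the number of even cycles. The adjacency matrix has the edge multiplicities as entries.

\begin{lemma}\label{lem:spec}
Let $A$ be the adjacency matrix of a $2$-regular multigraph without loops, with the vertices of each cycle of length $m$ labeled consecutively by $\mathbb{Z}_m$.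
\begin{enumerate}
\item[(a)] Every eigenvalue of $A$ has the form $\zeta+\zeta^{-1}$ with $\zeta$ a root of unity, and so lies in $[-2,2]$. If $\zeta$ has order $n$, the eigenspace is spanned by the vectors $i\mapsto\zeta^{i}$ and $i\mapsto\zeta^{-i}$ supported on single cycles of length divisible by $n$; its dimension is $s_n$ for $n\le2$ and $2s_n$ for $n\ge3$.
\item[(b)] The spectrum of $A$ determines the cycle type.
\item[(c)] For every integer $z$ there is an integer $D$ with $\det(zI+A)=(z+2)^t(z-2)^eD^2$.
\end{enumerate}
\end{lemma}

\begin{proof}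
On a cycle of length $m$ (including $m=2$) we have $(Af)(i)=f(i-1)+f(i+1)$. The $m$ vectors $i\mapsto\omega^i$ with $\omega^m=1$ form a basis of eigenvectors, with eigenvalues $\omega+\omega^{-1}$, and $\omega+\omega^{-1}=\zeta+\zeta^{-1}$ only for $\omega=\zeta^{\pm1}$. This proves (a). By (a) the spectrum determines all $s_n$. The number of cycles of length exactly $n$ is $s_n$ minus the number of cycles whose length is a proper multiple of $n$, so (b) follows by descending induction on $n$. For (c), one cycle contributes $\prod_{\omega^m=1}(z+\omega+\omega^{-1})$. The root $\omega=1$ gives $z+2$, the root $\omega=-1$ occurs for even $m$ and gives $z-2$, and the other roots fall into pairs $\{\omega,\omega^{-1}\}$ that give each factor twice. The product of $z+\omega+\omega^{-1}$ over these pairs is an algebraic integer fixed by the Galois group of the $m$-th cyclotomic field, hence an integer.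
\end{proof}

The case $n=1$ of (a) will be used often: a vector $f$ with $Af=2f$ is constant on each cycle.

Let $N$ be the $v\times v$ incidence matrix of the covering, with rows indexed by points and columns by blocks, let $A$ be the adjacency matrix of the excess, and let $\mathbf 1$ and $J$ be the all-ones vector and matrix. By Lemma~\ref{lem:regular},
\begin{equation}\label{eq:gram}
NN^T=(k-\lambda)I+\lambda J+A,\qquad N\mathbf 1=N^T\mathbf 1=k\mathbf 1 .
\end{equation}
The condition $\lambda+2<k$ makes $(k-\lambda)I+A$ positive definite, so $N$ is invertible.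

\begin{lemma}\label{lem:det}
For a symmetric covering with parameters \eqref{eq:param}, the number $(k-\lambda+2)^{t-1}(k-\lambda-2)^e$ is a square. If $v$ is even, one of $k-\lambda+2$ and $k-\lambda-2$ is a square. If $v$ is odd, then $e$ is even and $t$ is odd.
\end{lemma}

\begin{proof}
Put $z=k-\lambda\ge3$. The matrices $zI+A$ and $NN^T$ agree on $\mathbf 1^\perp$, and on $\mathbf 1$ their eigenvalues are $z+2$ and $k^2$. By Lemma~\ref{lem:spec}(c), $\det(N)^2=k^2(z+2)^{t-1}(z-2)^eD^2$, with all factors nonzero. This is the first claim. The number $t-e$ of odd cycles has the parity of $v=\sum m_i$. If $v$ is even, exactly one of the exponents $t-1$ and $e$ is odd. If $v$ is odd, the exponents have the same parity; were both odd, $(z+2)(z-2)=z^2-4$ would be a square, whereas $(z-1)^2<z^2-4<z^2$ for $z\ge3$.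
\end{proof}

So for even $v$ the determinant restricts the parameters, and for odd $v$ only the cycle type. To get more from \eqref{eq:gram} we decompose it along the eigenspaces of $A$.

\section{The excess of the blocks}\label{sec:dual}

In Sections \ref{sec:dual}--\ref{sec:crit} we fix a symmetric $(v,k,1)$-covering with $k\ge10$ and $v=k^2-k-1$. By Lemma~\ref{lem:det}, $e$ is even and $t$ is odd.

The dual of a symmetric design is a symmetric design, because $N^TN$ is conjugate to $NN^T$. Here the same computation produces a second matrix. Define $A'$ by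
\begin{equation}\label{eq:gramdual}
N^TN=(k-1)I+J+A' .
\end{equation}
Since $NJ=JN=kJ$, we have $NA'=((k-1)I+J+A)N-(k-1)N-kJ$, that is,
\begin{equation}\label{eq:inter}
AN=NA' .
\end{equation}
Thus $A'=N^{-1}AN$ is a symmetric integer matrix with the spectrum of $A$. Its diagonal is zero, its row sums are $k^2-(k-1)-v=2$, and $A'_{CD}=|C\cap D|-1\ge-1$ for distinct blocks $C,D$. What is not automatic is that any two blocks meet.

\begin{lemma}\label{lem:dual}
The matrix $A'$ has no negative entry. It is the adjacency matrix of a $2$-regular multigraph on the blocks with the same cycle type as the excess. Two distinct points $x,y$ lie in $1+A_{xy}\le3$ common blocks, and two distinct blocks $C,D$ share $1+A'_{CD}\le3$ points.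
\end{lemma}

\begin{proof}
The spectrum of $A'$ lies in $[-2,2]$, so $4I-A'^2$ is positive semidefinite, and the squares of the entries in each row of $A'$ sum to at most $4$. In particular all entries are at most $2$.

Suppose that row $C$ has an entry $-1$, in column $D$. The other entries are integers with sum $3$ and sum of squares at most $3$, so they are three entries $1$, in columns $D_1,D_2,D_3$, and zeros. Then $(4I-A'^2)_{CC}=0$, and a positive semidefinite matrix with a zero diagonal entry has the whole column zero: $A'^2\mathbf e_C=4\mathbf e_C$. Let $\mathbf n_B=N\mathbf e_B$ be the indicator vector of the block $B$, and put $h=A\mathbf n_C$. By \eqref{eq:inter},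
\[
h=NA'\mathbf e_C=\mathbf n_{D_1}+\mathbf n_{D_2}+\mathbf n_{D_3}-\mathbf n_D,\qquad Ah=NA'^2\mathbf e_C=4\mathbf n_C .
\]
The value $h(y)\in\{0,1,2\}$ is the number of excess neighbors of $y$ in $C$, with multiplicity. Let $y$ be a point and $x$ a neighbor of $y$. The values of $h$ at the two neighbors of $x$ sum to $4$ if $x\in C$ and to $0$ if $x\notin C$, so $h(y)=2$ in the first case and $h(y)=0$ in the second. Hence $h$ takes only the values $0$ and $2$, and since $\mathbf 1^Th=2\cdot\mathbf 1^T\mathbf n_C=2k$, it equals $2$ at exactly $k$ points. Each of these lies in at least two of $D_1,D_2,D_3$. Therefore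
\[
k\le\sum_{i<j}|D_i\cap D_j|=\sum_{i<j}(1+A'_{D_iD_j})\le9 ,
\]
contrary to $k\ge10$. So $A'$ is a nonnegative symmetric integer matrix with zero diagonal and row sums $2$, and Lemma~\ref{lem:spec}(b) gives the cycle type.
\end{proof}

This is the only place where $k\ge10$ is used. We now have \emph{point cycles} and \emph{block cycles} with the same lengths $m_1,\dots,m_t$, and $N^T$ satisfies the same relations as $N$ with $A$ and $A'$ interchanged. Every statement below therefore has a dual, obtained by exchanging points and blocks.

By \eqref{eq:inter}, $N$ maps the $\mu$-eigenspace of $A'$ isomorphically onto the $\mu$-eigenspace of $A$, over any field of characteristic $0$ containing $\mu$. Writing $\|w\|^2=w^Tw$, we get from \eqref{eq:gramdual}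
\begin{equation}\label{eq:norm}
\|Nw\|^2=(k-1+\mu)\|w\|^2+(\mathbf 1^Tw)^2\qquad\text{if }A'w=\mu w .
\end{equation}

\section{Two small eigenspaces}\label{sec:small}

The method is visible by hand for the eigenvalue $0=\theta_4$. Suppose that $s_4=1$: exactly one point cycle and one block cycle have length divisible by $4$, and they have the same length $m$. By Lemma~\ref{lem:spec}(a) the kernel of $A$ consists of the vectors $(\alpha,\beta,-\alpha,-\beta,\dots)$ on that point cycle, of norm $\frac m2(\alpha^2+\beta^2)$. Let $w=(1,0,-1,0,\dots)$ on the block cycle. Then $A'w=0$, $\mathbf 1^Tw=0$ and $\|w\|^2=\frac m2$. The vector $Nw$ is an integer vector in the kernel of $A$, so \eqref{eq:norm} gives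
\[
k-1=\alpha^2+\beta^2
\]
with integers $\alpha,\beta$. The length $m$ has canceled. If $k\equiv0\pmod4$ this is impossible, so $s_4\ne1$.

The eigenvalue $-1=\theta_3$ works in the same way. If $s_3=1$, the eigenvectors are $(\alpha,\beta,-\alpha-\beta,\dots)$, of norm $\frac{2m}3(\alpha^2+\alpha\beta+\beta^2)$, and $w=(1,-1,0,\dots)$ gives $k-2=\alpha^2+\alpha\beta+\beta^2$. The right side is odd unless $\alpha,\beta$ are both even, so it is never $2$ modulo $4$, and again $k\equiv0\pmod4$ is excluded.

In both cases the conclusion is that $k-1+\theta_n$ is a norm from $\mathbb{Q}(\zeta_n)$ to $K_n$, namely of $\alpha+\beta\zeta_4$ and of $\alpha-\beta\zeta_3$. In Example~\ref{ex:eleven} the norm can be seen directly: for $\zeta=\zeta_{11}$ and $\xi=1+\zeta+\zeta^2+\zeta^5$, the list of differences gives $\xi\bar\xi=4+\sum_{d\ne0}\zeta^d+\theta_{11}=3+\theta_{11}$.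

With several cycles of different lengths, $N$ mixes the cycles and the lengths no longer cancel in one equation. What remains true is that $N$ multiplies a known quadratic form by $k-1+\theta_n$. The Hasse invariant extracts from this that $k-1+\theta_n$ is a local norm everywhere whenever $s_n$ is odd.

\section{Similitudes and Hilbert symbols}\label{sec:sim}

We recall what is needed from the theory of quadratic forms \cite{OMeara,Serre}. Let $F$ be a finite extension of $\mathbb{Q}_p$, with prime $\mathfrak p$ and normalized valuation $v_{\mathfrak p}$. For $\alpha,\beta\in F^\times$ the \emph{Hilbert symbol} $(\alpha,\beta)_{\mathfrak p}$ is $1$ if $\alpha$ is a norm from $F(\sqrt\beta)$ and $-1$ otherwise. It is symmetric and multiplicative in each argument, so it depends only on the classes of $\alpha,\beta$ modulo squares. For a number field $K$ and a prime $\mathfrak p$ of $K$, the symbol is taken in the completion $K_{\mathfrak p}$. We use the following rules.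
\begin{enumerate}
\item[(H1)] $(\alpha,\alpha)_{\mathfrak p}=(\alpha,-1)_{\mathfrak p}$.
\item[(H2)] If $p$ is odd, every unit congruent to $1$ modulo $\mathfrak p$ is a square, and $(\alpha,u)_{\mathfrak p}=\left(\frac u{\mathfrak p}\right)^{v_{\mathfrak p}(\alpha)}$ for a unit $u$, where $\left(\frac{\cdot}{\mathfrak p}\right)$ is the quadratic character of the residue field.
\item[(H3)] If $F(\sqrt\beta)$ is the unramified quadratic extension of $F$, then $(\alpha,\beta)_{\mathfrak p}=(-1)^{v_{\mathfrak p}(\alpha)}$. For $F=\mathbb{Q}_2$ this applies to $\beta=-3$.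
\item[(H4)] If $c\in\mathbb{Q}_p^\times$, then $(\alpha,c)_{\mathfrak p}=(N_{F/\mathbb{Q}_p}\alpha,c)_p$.
\item[(H5)] For an odd integer $\alpha$, $(\alpha,-1)_2=(-1)^{(\alpha-1)/2}$.
\end{enumerate}
Over a field of characteristic $0$, $\langle a_1,\dots,a_d\rangle$ denotes the form $\sum a_iz_i^2$ with all $a_i\ne0$; its determinant $\prod a_i$ is an isometry invariant modulo squares. \emph{Witt cancellation} says that $\langle a\rangle\perp U\cong\langle a\rangle\perp U'$ implies $U\cong U'$. Over $F$, the \emph{Hasse invariant} $\prod_{i<j}(a_i,a_j)_{\mathfrak p}$ is an isometry invariant.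

\begin{lemma}\label{lem:hasse}
Let $U$ be a nondegenerate quadratic form of dimension $2g$ over $F$, and let $\gamma\in F^\times$. If $U\cong\gamma U$, then $(\gamma,(-1)^g\det U)_{\mathfrak p}=1$.
\end{lemma}

\begin{proof}
Let $U=\langle a_1,\dots,a_d\rangle$. Expanding $(\gamma a_i,\gamma a_j)=(\gamma,\gamma)(\gamma,a_i)(\gamma,a_j)(a_i,a_j)$, and noting that each index occurs in $d-1$ pairs, we see that the Hasse invariant of $\gamma U$ is that of $U$ times $(\gamma,\gamma)^{d(d-1)/2}(\gamma,\det U)^{d-1}$. For $d=2g$ the exponents have the parities of $g$ and $1$, and by (H1) the factor is $(\gamma,-1)^g(\gamma,\det U)$.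
\end{proof}

Put $\Pi=\prod_im_i$, and let $\Pi_e$ be the product of the even $m_i$.

\begin{proposition}\label{prop:sim}
\begin{enumerate}
\item[(a)] $(k+1,(-1)^{(t-1)/2}v\Pi)_q=1$ for every prime $q$.
\item[(b)] $(k-3,(-1)^{e/2}\Pi_e)_q=1$ for every prime $q$.
\item[(c)] If $n\ge3$ and $s_n$ is odd, then $(k-1+\theta_n,\delta_n)_{\mathfrak p}=1$ for every prime $\mathfrak p$ of $K_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
In each case we restrict the form $\|\cdot\|^2$ to an eigenspace of $A$ and to the corresponding eigenspace of $A'$. The two restrictions are isometric because the cycle types agree.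

(a) Take $\mu=2$ over $\mathbb{Q}$. Both eigenspaces have the indicator vectors of the cycles as an orthogonal basis, so both carry $\langle m_1,\dots,m_t\rangle$. Here the term $(\mathbf 1^Tw)^2$ in \eqref{eq:norm} does not vanish, so we pass to the orthogonal complement of $\mathbf 1$, a vector of norm $v$ in each space. By Witt cancellation the two complements carry the same form $U$, with $\langle m_1,\dots,m_t\rangle\cong\langle v\rangle\perp U$. Thus $\dim U=t-1$ is even and $\det U=v\Pi$ modulo squares. Since $\mathbf 1^TNw=k\,\mathbf 1^Tw$, the map $N$ takes one complement onto the other, and it multiplies norms by $k+1$. So $U\cong(k+1)U$, and Lemma~\ref{lem:hasse} applies over $\mathbb{Q}_q$.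

(b) Take $\mu=-2$ over $\mathbb{Q}$. An orthogonal basis of each eigenspace is given by the vectors $i\mapsto(-1)^i$ on the even cycles; they have norms $m_i$ and are orthogonal to $\mathbf 1$. So the form $U_-=\langle m_i: m_i\text{ even}\rangle$, of even dimension $e$ and determinant $\Pi_e$, satisfies $U_-\cong(k-3)U_-$.

(c) Take $\mu=\theta_n$ over $K_n$, and write $\zeta=\zeta_n$. On a cycle of length $m$ with $n\mid m$ the eigenspace has the basis
\[
w(i)=\zeta^i+\zeta^{-i},\qquad w'(i)=\frac{\zeta^i-\zeta^{-i}}{\zeta-\zeta^{-1}}\qquad(i\in\mathbb{Z}_m),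
\]
whose entries are fixed by $\zeta\mapsto\zeta^{-1}$ and so lie in $K_n$. Since $\zeta\ne1$ and $\zeta^2\ne1$, the sums $\sum_i\zeta^{\pm i}$ and $\sum_i\zeta^{\pm2i}$ vanish. Hence $\mathbf 1^Tw=\mathbf 1^Tw'=0$, $w^Tw'=0$, $\|w\|^2=2m$ and $\|w'\|^2=-2m/\delta_n$. Both eigenspaces carry the form $U_n$, the orthogonal sum of the planes $\langle2m_i,-2m_i\delta_n\rangle$ over the $i$ with $n\mid m_i$, and $U_n\cong(k-1+\theta_n)U_n$. The dimension is $2s_n$, each plane has determinant $-\delta_n$ modulo squares, and so $(-1)^{s_n}\det U_n=\delta_n^{s_n}$ modulo squares. For odd $s_n$ Lemma~\ref{lem:hasse} gives the claim.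
\end{proof}

Part (c) holds for every choice of the primitive root $\zeta_n$. Part (a) is the condition we want to contradict, and it contains two unknowns: the class of $\Pi$ modulo squares and the sign $(-1)^{(t-1)/2}$. Since $v_p(m)$ is the number of $j\ge1$ with $p^j\mid m$,
\begin{equation}\label{eq:val}
v_p(\Pi)=\sum_{j\ge1}s_{p^j},\qquad v_2(\Pi_e)=\sum_{j\ge1}s_{2^j},\qquad v_p(\Pi_e)=\sum_{j\ge1}s_{2p^j}\ \ (p\text{ odd}).
\end{equation}
The next three sections determine the parities of the terms.

\section{Cycle lengths divisible by 2 or 3}\label{sec:23}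

\begin{lemma}\label{lem:23}
If $k\equiv8\pmod{12}$, then $s_{2^j}$, $s_{3^j}$ and $s_{2\cdot3^j}$ are even for all $j\ge1$.
\end{lemma}

\begin{proof}
We know that $s_2=e$ is even. For each other $n$ we find a prime at which the symbol in Proposition~\ref{prop:sim}(c) is $-1$. Recall that for a prime $p$ the field $\mathbb{Q}(\zeta_{p^j})$ has one prime above $p$, which is totally ramified and generated by $1-\zeta_{p^j}$; so $K_{p^j}$ also has one prime above $p$, with residue field $\mathbb{F}_p$.

\emph{$n=4$.} Here $K_n=\mathbb{Q}$, $\theta_n=0$, $\delta_n=-4$, and $(k-1,-4)_2=(k-1,-1)_2=-1$ by (H5), since $k-1\equiv3\pmod4$.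

\emph{$n=2^j$, $j\ge3$.} The quadratic extension $\mathbb{Q}(\zeta_n)$ of the real field $K_n$ contains $\sqrt{-1}$, so $K_n(\sqrt{\delta_n})=K_n(\sqrt{-1})$ and $\delta_n\in-K_n^{\times2}$. As there is only one prime $\mathfrak p$ above $2$, the local norm at $\mathfrak p$ is the global norm, and (H4) gives $(k-1+\theta_n,\delta_n)_{\mathfrak p}=(N_{K_n/\mathbb{Q}}(k-1+\theta_n),-1)_2$. By (H5) it suffices to show that
\[
N_{K_{2^j}/\mathbb{Q}}(z\pm\theta_{2^j})\equiv-1\pmod8\qquad\text{for all odd integers }z\text{ and all }j\ge3 .
\]
Take $\zeta_{2^{j-1}}=\zeta_{2^j}^2$, so that $\theta_{2^j}^2=2+\theta_{2^{j-1}}$. The extension $K_{2^j}/K_{2^{j-1}}$ is quadratic, and its nontrivial automorphism, induced by $\zeta_{2^j}\mapsto-\zeta_{2^j}$, sends $\theta_{2^j}$ to $-\theta_{2^j}$. So the relative norm of $z\pm\theta_{2^j}$ is $(z^2-2)-\theta_{2^{j-1}}$. For $j=3$ this is $z^2-2\equiv-1\pmod8$. For $j\ge4$ the claim follows by induction, since $z^2-2$ is odd.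

\emph{$n=3$.} Here $K_n=\mathbb{Q}$, $\theta_n=-1$, $\delta_n=-3$, and $(k-2,-3)_2=(-1)^{v_2(k-2)}=-1$ by (H3), since $k-2\equiv2\pmod4$.

For the remaining cases let $\zeta$ be a primitive $3^j$-th root of unity, $\theta=\zeta+\zeta^{-1}$, $K=\mathbb{Q}(\theta)$, and $\mathfrak p$ the prime of $K$ above $3$. Then $v_{\mathfrak p}(3)=[K:\mathbb{Q}]=3^{j-1}$, and $\pi=2-\theta=(1-\zeta)(1-\zeta^{-1})$ has $v_{\mathfrak p}(\pi)=1$. Moreover $\theta^2-4=-\pi(4-\pi)$ and $4-\pi\equiv1\pmod{\mathfrak p}$, so $\theta^2-4\in-\pi K_{\mathfrak p}^{\times2}$ by (H2).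

\emph{$n=3^j$, $j\ge2$.} We have $k-1+\theta=(k+1)-\pi=-\pi\bigl(1-\frac{k+1}\pi\bigr)$. Since $3\mid k+1$, $v_{\mathfrak p}(k+1)\ge3$, so the second factor is a square in $K_{\mathfrak p}$. By (H1) and (H2) the symbol is $(-\pi,-\pi)_{\mathfrak p}=(-\pi,-1)_{\mathfrak p}=\left(\frac{-1}3\right)=-1$.

\emph{$n=2\cdot3^j$, $j\ge1$.} Take $\zeta_n=-\zeta$. Then $\theta_n=-\theta$, $\delta_n=\theta^2-4$, and $k-1+\theta_n=(k-3)+\pi\equiv k\equiv-1\pmod{\mathfrak p}$. So $k-1+\theta_n\in-K_{\mathfrak p}^{\times2}$, and the symbol is $(-1,-\pi)_{\mathfrak p}=\left(\frac{-1}3\right)=-1$.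
\end{proof}

\begin{corollary}\label{cor:six}
If $k\equiv8\pmod{12}$, some cycle has length coprime to $6$.
\end{corollary}

\begin{proof}
The number $t-e$ of odd cycles is odd, while the number $s_3-s_6$ of odd cycles of length divisible by $3$ is even.
\end{proof}

\section{Periodicity of the incidences}\label{sec:period}

So far we have used only that $N$ has rational or integer entries. We now use that its entries are $0$ and $1$. Label a point cycle of length $m$ by $\mathbb{Z}_m$ and a block cycle of length $c$ by $\mathbb{Z}_c$, and let $F(a,b)\in\{0,1\}$ be the entry of $N$ at point $a$ and block $b$. The relation \eqref{eq:inter} reads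
\begin{equation}\label{eq:wave}
F(a-1,b)+F(a+1,b)=F(a,b-1)+F(a,b+1).
\end{equation}
This is a discrete wave equation. Its solutions are sums of a wave in $a+b$ and a wave in $a-b$, and a function with values in $\{0,1\}$ leaves room for only one of them.

\begin{lemma}\label{lem:period}
With $g=\gcd(m,c)$ we have $F(a+g,b)=F(a,b)=F(a,b+g)$. In particular, if $m$ and $c$ are coprime, then $F$ is constant.
\end{lemma}

\begin{proof}
Regard $F$ as a function on $\mathbb{Z}^2$ with periods $(m,0)$ and $(0,c)$, and write $F(a,b)=G(a+b,a-b)$, where $G(\sigma,\rho)$ is defined for $\sigma\equiv\rho\pmod2$. Rearrange \eqref{eq:wave} as $F(a+1,b)-F(a,b-1)=F(a,b+1)-F(a-1,b)$. With $\sigma=a+b+1$ and $\rho=a-b+1$ this is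
\[
G(\sigma,\rho)-G(\sigma-2,\rho)=G(\sigma,\rho-2)-G(\sigma-2,\rho-2).
\]
Fix $\epsilon\in\{0,1\}$ and consider the class $\sigma\equiv\rho\equiv\epsilon\pmod2$. On it, $G(\sigma,\rho)-G(\sigma-2,\rho)$ does not depend on $\rho$; summing such differences, $\phi(\sigma)=G(\sigma,\rho)-G(\epsilon,\rho)$ does not depend on $\rho$. So $G(\sigma,\rho)=\phi(\sigma)+\psi(\rho)$ with $\psi(\rho)=G(\epsilon,\rho)$, and $\phi,\psi$ are integer valued. If $\phi(\sigma_1)<\phi(\sigma_2)$ and $\psi(\rho_1)<\psi(\rho_2)$, then $G(\sigma_2,\rho_2)-G(\sigma_1,\rho_1)\ge2$, which is impossible. Hence on each of the two classes $F$ is a function of $a+b$ alone or of $a-b$ alone.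

Suppose $m$ and $c$ are both even. The shifts by $(m,0)$ and $(0,c)$ preserve the classes and change $a+b$ by $m,c$ and $a-b$ by $m,-c$. On a given class the one-variable function has the even periods $m$ and $c$, hence the even period $g$. The shifts by $(g,0)$ and $(0,g)$ preserve the class and change $a\pm b$ by $\pm g$, so they preserve $F$.

Suppose one of $m,c$ is odd; by duality let it be $c$. The shift by $(0,c)$ interchanges the classes. If $F(a,b)=\phi(a+b)$ on one class, then on the other $F(a,b)=F(a,b+c)=\phi(a+b+c)$, so $F(a,b)=\Phi(a+b)$ on all of $\mathbb{Z}^2$. If $F(a,b)=\psi(a-b)$ on one class, then on the other $F(a,b)=\psi(a-b-c)$, so $F(a,b)=\Phi(a-b)$ on all of $\mathbb{Z}^2$. In both cases $\Phi$ has periods $m$ and $c$, hence $g$.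
\end{proof}

\begin{corollary}\label{cor:div}
Let $p$ be a prime, $j\ge1$, and let $\mathcal C$ be a block cycle of length divisible by $p^j$. Let $y,y'$ be points in cycles whose lengths are not divisible by $p^j$. Then the number of blocks of $\mathcal C$ containing $y$, and the number containing both $y$ and $y'$, are divisible by $p$. The dual statement holds as well.
\end{corollary}

\begin{proof}
Let $c,m,m'$ be the lengths of $\mathcal C$ and of the cycles of $y,y'$. By Lemma~\ref{lem:period}, the indicator function on $\mathbb{Z}_c$ of the blocks through $y$ has period $\gcd(m,c)$, and that of the blocks through both points has period $\operatorname{lcm}(\gcd(m,c),\gcd(m',c))$. Each period $g'$ divides $c$ and is not divisible by $p^j$, so $p\mid c/g'$, and the count is a multiple of $c/g'$.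
\end{proof}

\section{Subcoverings for primes $p\ge5$}\label{sec:sub}

Two points have at most three common blocks. For $p\ge5$, Corollary~\ref{cor:div} therefore says that points in cycles of length not divisible by $p^j$ have no common block in a cycle of length divisible by $p^j$. These points and the corresponding blocks form a closed substructure, and we show that it is a covering of the same kind. The tool is the identity $(MM^T)M=M(M^TM)$ for a submatrix $M$ of $N$. We state it with correction terms, because it will also be needed for $p=3$, where closure can fail.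

\begin{lemma}\label{lem:assoc}
Let $S$ be a union of point cycles, $Z$ a union of block cycles, and $M=N[S,Z]$. Let $\kappa_y$ be the number of blocks of $Z$ through $y\in S$, and let $b_B=|B\cap S|$ for $B\in Z$. Then $\kappa$ is constant on point cycles and $b$ is constant on block cycles. Let $H$ and $H'$ be the matrices with zero diagonal in which $H_{yy'}$ is the number of common blocks of $y,y'\in S$ outside $Z$, and $H'_{BB'}$ is the number of common points of $B,B'\in Z$ outside $S$. Then for $y\in S$, $B\in Z$,
\begin{equation}\label{eq:assoc}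
(\kappa_y-b_B)\bigl(M(y,B)-1\bigr)=(HM)(y,B)-(MH')(y,B).
\end{equation}
\end{lemma}

\begin{proof}
The indicator vector $\mathbf 1_Z$ satisfies $AN\mathbf 1_Z=NA'\mathbf 1_Z=2N\mathbf 1_Z$, so $N\mathbf 1_Z$ is constant on point cycles; its entry at $y$ is $\kappa_y$. The claim for $b$ is dual. Let $A_S$, $A'_Z$ be the restrictions of $A,A'$. Then
\[
MM^T=\operatorname{diag}(\kappa_y-1)+J+A_S-H,\qquad M^TM=\operatorname{diag}(b_B-1)+J+A'_Z-H',
\]
and $A_SM=MA'_Z$, since $S$ and $Z$ are unions of cycles. In the $(y,B)$ entry of $(MM^T)M=M(M^TM)$ the terms with $A_S$ and $A'_Z$ cancel, leaving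
\[
(\kappa_y-1)M(y,B)+b_B-(HM)(y,B)=(b_B-1)M(y,B)+\kappa_y-(MH')(y,B),
\]
which is \eqref{eq:assoc}.
\end{proof}

Fix a prime $p\ge5$ and $j\ge1$. Let $S$ be the set of points, and $Z$ the set of blocks, in cycles of length not divisible by $p^j$. The cycles in $S$ and in $Z$ have the same lengths; put $f=|S|=|Z|$.

\begin{proposition}\label{prop:sub}
Suppose $S\ne\emptyset$. Then all common blocks of two distinct points of $S$ lie in $Z$, and all common points of two distinct blocks of $Z$ lie in $S$. There is an integer $b\ge3$ with $|B\cap S|=b$ for all $B\in Z$ and $f=b^2-b-1$. The sets $B\cap S$, $B\in Z$, form a symmetric $(f,b,1)$-covering of $S$ whose excess is the restriction of the excess to $S$.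
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:div}, the number of common blocks of $y\ne y'$ in $S$ within a block cycle outside $Z$ is divisible by $p$; it is at most $3<p$, so it is $0$. With the dual statement, this says $H=0$ and $H'=0$ in Lemma~\ref{lem:assoc}, and \eqref{eq:assoc} gives
\[
y\notin B\ \Longrightarrow\ \kappa_y=b_B\qquad(y\in S,\ B\in Z).
\]
The dual of Corollary~\ref{cor:div} also shows that $|B\setminus S|$ is divisible by $p$, so $b_B\equiv k\pmod p$ for all $B\in Z$.

Suppose $b_B>b_{B'}$ for some $B,B'\in Z$. Then $b_B-b_{B'}\ge p\ge5$. A point of $S$ outside $B\cup B'$ would have $\kappa_y=b_B=b_{B'}$, so $S\subseteq B\cup B'$. Let $B^+\ne B$ be a block in the cycle of $B$. Then $b_{B^+}=b_B$, so also $S\subseteq B^+\cup B'$. Hence $B\cap B^+\supseteq S\setminus B'$, a set of size $f-b_{B'}\ge b_B-b_{B'}\ge5$, contradicting $|B\cap B^+|\le3$.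

Let $b$ be the common value. Distinct $y,y'\in S$ lie in $1+A_{yy'}$ of the sets $B\cap S$, $B\in Z$. Counting triples $(y,y',B)$ gives $fb(b-1)=f(f-1)+2f$, so $f=b^2-b-1$. Since $f\ge2$, we have $b\ge3$.
\end{proof}

For $b\ge4$ the parameters $(f,b,1)$ satisfy \eqref{eq:param}, and Lemma~\ref{lem:det} shows that $S$ contains an even number of even cycles. For $b=3$ we have $f=5$, and $S$ is a $5$-cycle or has cycle type $3+2$. The second case is a real exception to Lemma~\ref{lem:det}: on the points $x,\bar x,1,2,3$ the blocks
\[
\{1,2,3\},\quad\{1,2,3\},\quad\{x,\bar x,1\},\quad\{x,\bar x,2\},\quad\{x,\bar x,3\}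
\]
form a symmetric $(5,3,1)$-covering whose excess is the triangle $123$ and the double edge $x\bar x$. So the case cannot be excluded from inside $S$. We exclude it by running the closure argument for the prime $3$, where the only pairs that can break closure are the $2$-cycles, and in this case there is just one on each side.

\begin{lemma}\label{lem:exc}
If some cycle has length coprime to $6$, then $S$ does not have cycle type $3+2$.
\end{lemma}

\begin{proof}
Suppose $S=\{x,\bar x\}\cup\Delta$ with $\{x,\bar x\}$ a $2$-cycle and $\Delta$ a $3$-cycle, and $Z=\{C,D\}\cup\{C_1,C_2,C_3\}$ likewise. Then $f=5$ and $b=3$. All other cycles have length divisible by $p^j\ge5$, so $\{x,\bar x\}$ and $\{C,D\}$ are the only $2$-cycles.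

\emph{The structure of $S$.} The blocks $C,D$ share three points, all in $S$ by Proposition~\ref{prop:sub}, so $C\cap S=C\cap D=D\cap S$. By Lemma~\ref{lem:period} the incidence between $\Delta$ and $\{C,D\}$ is constant, and it is not zero, since otherwise $|C\cap S|\le2$. Hence $C\cap D=\Delta$ and $x,\bar x\notin C\cup D$. The three common blocks of $x,\bar x$ lie in $Z$, so they are $C_1,C_2,C_3$.

\emph{Closure at $3$.} Let $T$ be the set of points, and $W$ the set of blocks, in cycles of length not divisible by $3$. Then $x,\bar x\in T$, $C,D\in W$, $\Delta\cap T=\emptyset$ and $C_i\notin W$. Two distinct points of $T$ other than the pair $x,\bar x$ have at most two common blocks, so by Corollary~\ref{cor:div} with the prime power $3$ these blocks lie in $W$. The three common blocks of $x,\bar x$ lie outside $W$. Dually, common points of two distinct blocks of $W$ lie in $T$, except that the three common points of $C,D$ lie outside $T$. Apply Lemma~\ref{lem:assoc} to $T$ and $W$, writing $M=N[T,W]$ and $\kappa',b'$ for its row and column sums. Here $H=3E$ and $H'=3E'$, where $E$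 has entries $1$ at $(x,\bar x)$, $(\bar x,x)$ and $0$ elsewhere, and $E'$ is the same for $C,D$:
\begin{equation}\label{eq:three}
(\kappa'_y-b'_B)\bigl(M(y,B)-1\bigr)=3\bigl((EM)(y,B)-(ME')(y,B)\bigr).
\end{equation}
Put $\kappa=\kappa'_x=\kappa'_{\bar x}$. We read off the block sizes.
\begin{itemize}
\item At $(x,C)$: $M(x,C)=0$, $(EM)(x,C)=M(\bar x,C)=0$, $(ME')(x,C)=M(x,D)=0$. So $b'_C=\kappa$.
\item Let $B\in W\setminus\{C,D\}$, so that column $B$ of $ME'$ is zero. The block $B$ does not contain both $x$ and $\bar x$. If it contains one of them, \eqref{eq:three} at the other reads $-(\kappa-b'_B)=3$, so $b'_B=\kappa+3$. If it contains neither, \eqref{eq:three} at $x$ gives $b'_B=\kappa$.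
\end{itemize}

\emph{Two counts of $|T|$.} For $y\in T$, the sum of $b'_B-1$ over the blocks $B\in W$ through $y$ equals the sum over $y'\in T\setminus\{y\}$ of the number $1+A_{yy'}-H_{yy'}$ of common blocks in $W$. At $x$, all $\kappa$ blocks have $b'=\kappa+3$, so $\kappa(\kappa+2)=(|T|-1)+2-3$ and $|T|=\kappa^2+2\kappa+2$.

Now let $y$ be a point in a cycle of length coprime to $6$. Then $y\in T\setminus\{x,\bar x\}$. By Lemma~\ref{lem:period}, $y$ lies in both or neither of $C,D$, and since $C\cap D=\Delta$ misses $T$, in neither. At $(y,C)$ the right side of \eqref{eq:three} is $-3M(y,D)=0$, so $\kappa'_y=b'_C=\kappa$. The points $y$ and $x$ are not excess neighbors, so they have exactly one common block, and it lies in $W$; the same holds for $y$ and $\bar x$. These two blocks are distinct, so $\kappa\ge2$. They have $b'=\kappa+3$, and the other $\kappa-2$ blocks of $W$ through $y$ contain neither $x$ nor $\bar x$ and have $b'=\kappa$. The count at $y$ gives $2(\kappa+2)+(\kappa-2)(\kappa-1)=(|T|-1)+2$, so $|T|=\kappa^2-\kappa+5$. Comparing the two values yields $\kappa=1$, contradicting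 $\kappa\ge2$.
\end{proof}

\begin{corollary}\label{cor:p}
Let $k\equiv8\pmod{12}$, $p\ge5$ prime and $j\ge1$. If $p^j$ does not divide all cycle lengths, then $s_{2p^j}$ and $s_{p^j}$ are even.
\end{corollary}

\begin{proof}
Here $S\ne\emptyset$. Let $e_S$ be the number of even cycles in $S$. If $b\ge4$, then $e_S$ is even by Proposition~\ref{prop:sub} and Lemma~\ref{lem:det}. If $b=3$, then $S$ is a $5$-cycle by Corollary~\ref{cor:six} and Lemma~\ref{lem:exc}, and $e_S=0$. So $s_{2p^j}=e-e_S$ is even. The lengths divisible by $p^j$ sum to $v-f$, which is even because $v$ and $f=b^2-b-1$ are odd; so the number $s_{p^j}-s_{2p^j}$ of odd lengths among them is even.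
\end{proof}

\section{Proof of Theorem~\ref{thm:crit}}\label{sec:crit}

Assume the hypotheses of Theorem~\ref{thm:crit}, and let $m_0=\gcd(m_1,\dots,m_t)$. It divides $\sum m_i=v$, and it is coprime to $6$ by Corollary~\ref{cor:six}.

\emph{Condition (ii).} If $n\ge3$ divides $m_0$, then $s_n=t$ is odd, and Proposition~\ref{prop:sim}(c) applies.

\emph{Square classes.} We use \eqref{eq:val}. For $p=2,3$ all $s_{p^j}$ are even by Lemma~\ref{lem:23}. For $p\ge5$, $s_{p^j}$ is even if $p^j\nmid m_0$, by Corollary~\ref{cor:p}, and equals the odd number $t$ if $p^j\mid m_0$. So $v_p(\Pi)\equiv v_p(m_0)\pmod2$ for every $p$, and $\Pi m_0$ is a square. For $\Pi_e$, the numbers $s_{2^j}$ and $s_{2\cdot3^j}$ are even by Lemma~\ref{lem:23}; for $p\ge5$, $s_{2p^j}$ is even by Corollary~\ref{cor:p} if $p^j\nmid m_0$ and equals the even number $e$ if $p^j\mid m_0$. So $\Pi_e$ is a square.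

\emph{$e\equiv0\pmod4$.} Since $\Pi_e$ is a square and $v_r(k-3)$ is odd, Proposition~\ref{prop:sim}(b) at $q=r$ and (H2) give
\[
1=(k-3,(-1)^{e/2})_r=\left(\frac{-1}r\right)^{e/2}=(-1)^{e/2}.
\]

\emph{The sign.} We compare the sum and the product of the lengths modulo $4$. Let $t_o=t-e$ be the number of odd lengths, which is odd, and $\Pi_o=\Pi/\Pi_e$ their product. Then $\Pi_om_0$ is an odd square, so $\Pi_o\equiv m_0\pmod4$. The even lengths sum to $2(e-s_4)\equiv0\pmod4$, as $e$ and $s_4$ are even. If $i$ of the odd lengths are $-1$ modulo $4$, then $\Pi_o\equiv(-1)^i$ and the odd lengths sum to $t_o-2i$ modulo $4$. Now $t_o-2i\equiv(-1)^it_o\pmod 4$: for even $i$ both sides are $t_o$, and for odd $i$ their difference is $2(t_o-i)\equiv0$. Hence $v\equiv t_o\Pi_o\pmod4$. Put $\varepsilon=(-1)^{(t_o-1)/2}\equiv t_o\pmod4$. Then $\varepsilon vm_0\equiv t_o^2\Pi_o^2\equiv1\pmod4$, that is, $\varepsilon vm_0=(vm_0)^*$. Since $t=t_o+e$ and $4\mid e$, we have $(-1)^{(t-1)/2}=\varepsilon$.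

\emph{Condition (i).} The numbers $(-1)^{(t-1)/2}v\Pi$ and $\varepsilon vm_0=(vm_0)^*$ differ by a square factor, so (i) is Proposition~\ref{prop:sim}(a). \qed

\begin{remark}\label{rem:hyp}
The congruence $k\equiv0\pmod4$ was used for $n=2^j$ and $n=3$ in Lemma~\ref{lem:23}, and $k\equiv2\pmod3$ for $n=3^j$ with $j\ge2$ and $n=2\cdot3^j$. The prime $r$ was used only to prove $4\mid e$. Without it the argument gives $(k+1,(-1)^{e/2}(vm_0)^*)_q=1$ in place of (i). The sign matters in the next section, where $v_3(k+1)=1$ and so $(k+1,-1)_3=-1$.
\end{remark}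

\section{A family violating the conditions}\label{sec:pell}

We use condition (i) at $q=3$. Let $k\equiv8\pmod{12}$. Then $v=k^2-k-1$ satisfies $v\equiv-1\pmod4$ and $v\equiv1\pmod3$, so $v^*=-v$ and
\begin{equation}\label{eq:vstar}
\left(\frac{v^*}3\right)=\left(\frac{-1}3\right)=-1 .
\end{equation}
If moreover $v_3(k+1)=1$, then by (H2) condition (i) at $3$ says $\left(\frac{v^*}3\right)\left(\frac{m_0^*}3\right)=1$, that is, $\left(\frac{m_0^*}3\right)=-1$. Now $m_0^*$ is the product of $p^*$ over the prime factors $p$ of $m_0$, with multiplicity, and quadratic reciprocity gives $\left(\frac{p^*}3\right)=\left(\frac3p\right)$ for primes $p\ne2,3$. So $m_0$ must have a prime factor $p$ with $\left(\frac3p\right)=-1$. By \eqref{eq:vstar}, $v$ always has such a factor, and it has to be excluded by (ii). We arrange that $5$ is the only such factor of $v$. For $k=5\ell+3$,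
\begin{equation}\label{eq:nu}
v=25\ell^2+25\ell+5=5\nu,\qquad\nu=5\ell^2+5\ell+1=(2\ell+1)(3\ell+1)-\ell^2 .
\end{equation}
If $2\ell+1=3X^2$ and $3\ell+1=Y^2$, then $\nu=3(XY)^2-\ell^2$, and $3$ is a square modulo each prime factor of $\nu$. Eliminating $\ell$ gives the Pell equation $9X^2-2Y^2=1$. The congruence on $X$ in Theorem~\ref{thm:main} transfers to the whole family three valuations of the solution $(33,70)$, at the primes $3$, $23$ and $79$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Infinitely many solutions.} Let $Q=3\cdot23^2\cdot79^2$ and $\eta=3+2\sqrt2$, a unit of norm $1$ in $\mathbb{Z}[\sqrt2]$. The ring $\mathbb{Z}[\sqrt2]/(3Q)$ is finite, so $\eta^h\equiv1\pmod{3Q}$ for some $h\ge1$. Since $99^2-2\cdot70^2=1$, the positive integers $X'_i,Y_i$ defined by $X'_i+Y_i\sqrt2=(99+70\sqrt2)\eta^{hi}$, $i\ge0$, satisfy $X_i'^2-2Y_i^2=1$ and $X'_i\equiv99\pmod{3Q}$, and $X'_i$ is strictly increasing in $i$. So $X_i=X'_i/3$ is an integer congruent to $33$ modulo $Q$, and $9X_i^2-2Y_i^2=1$.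

\emph{Arithmetic of $k$.} Let $(X,Y)$ be any solution as in the theorem. Then $X$ is odd. Put $\ell=\frac{3X^2-1}2$, so that $2\ell+1=3X^2$, $3\ell+1=\frac{9X^2-1}2=Y^2$ and $k=\frac{15X^2+1}2=5\ell+3$. For $X=33$ we have $\ell=1633$, so in general $\ell\equiv1633$ modulo $23^2$ and modulo $79^2$.
\begin{enumerate}
\item[(1)] From $X^2\equiv1\pmod8$ we get $\ell\equiv1\pmod4$, and from $3\mid2\ell+1$ we get $\ell\equiv1\pmod3$. So $k\equiv8\pmod{12}$, and $k\ge8168$ because $X\ge33$.
\item[(2)] $k-3=5\ell$ and $\ell\equiv1633=23\cdot71\pmod{23^2}$, so $v_{23}(k-3)=1$. The hypotheses of Theorem~\ref{thm:crit} hold with $r=23$.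
\item[(3)] $k+1=\frac{3(5X^2+1)}2$ and $3\mid X$, so $v_3(k+1)=1$.
\item[(4)] Let $p$ be a prime dividing $\nu$ in \eqref{eq:nu}. Then $p\ne2,3$, as $v$ is coprime to $6$, and $p\nmid\ell$, as $\nu\equiv1\pmod\ell$. From $3(XY)^2\equiv\ell^2\not\equiv0\pmod p$ we get $\left(\frac3p\right)=1$.
\item[(5)] Let $\tau=k^2-3k+1=25\ell^2+15\ell+1$. For $\ell=1633$, $\tau=66691721=79\cdot844199$ and $844199=79\cdot10686+5$. So $v_{79}(\tau)=1$ for every member of the family.
\end{enumerate}
Suppose that a symmetric $(v,k,1)$-covering exists, and take $m_0$ from Theorem~\ref{thm:crit}.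

\emph{$5\nmid m_0$.} The number $\theta_5$ is a root of $z^2+z-1$, so $K_5=\mathbb{Q}(\sqrt5)$ and $N_{K_5/\mathbb{Q}}(k-1+\theta_5)=(k-1)^2-(k-1)-1=\tau$. A prime $p\ne5$ is unramified in $\mathbb{Q}(\zeta_5)$, with decomposition group generated by the Frobenius automorphism $\zeta_5\mapsto\zeta_5^p$. For $p=79\equiv-1\pmod5$ this is complex conjugation, whose fixed field is $K_5$. So $79$ splits in $K_5$ into two primes $\mathfrak q,\mathfrak q'$ of degree $1$, and both are inert in $\mathbb{Q}(\zeta_5)=K_5(\sqrt{\delta_5})$. The valuations of the algebraic integer $k-1+\theta_5$ at $\mathfrak q$ and $\mathfrak q'$ are nonnegative and sum to $v_{79}(\tau)=1$, so one of them, say at $\mathfrak q$, equals $1$. By (H3), $(k-1+\theta_5,\delta_5)_{\mathfrak q}=-1$. Condition (ii) with $n=5$ now shows that $5\nmid m_0$.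

\emph{Contradiction at $3$.} Since $m_0\mid5\nu$ and $5\nmid m_0$, we have $m_0\mid\nu$. By (4) and reciprocity, $\left(\frac{m_0^*}3\right)=1$. With (3), (H2) and \eqref{eq:vstar},
\[
(k+1,(vm_0)^*)_3=\left(\frac{v^*}3\right)\left(\frac{m_0^*}3\right)=-1 ,
\]
contradicting condition (i).
\end{proof}

The triples $(k^2-k-1,k,1)$ of Theorem~\ref{thm:main} satisfy \eqref{eq:param} with $v$ odd, and distinct $X$ give distinct $k$. This answers the question of the introduction.

\begin{proof}[Proof of Corollary~\ref{cor:compl}]
Let $k'=v-k$ and $\lambda'=v-2k+1=k^2-3k$. Expanding,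
\[
k'(k'-1)-2-\lambda'(v-1)=k^2-k-1-v=0 ,
\]
and $3\le\lambda'+2<k'<v$ because $k>3$. So $(v,k',\lambda')$ satisfies \eqref{eq:param}, with $v$ odd, and $\lambda'$ grows with $k$. In a symmetric $(v,k',\lambda')$-covering every point lies in exactly $k'$ blocks, by Lemma~\ref{lem:regular}. Replace each block by its complement, a $k$-subset. A pair $\{x,y\}$ lying in $r_{xy}\ge\lambda'$ blocks lies in $v-2k'+r_{xy}\ge v-2k'+\lambda'=1$ of the complements. The complements form a symmetric $(v,k,1)$-covering, contradicting Theorem~\ref{thm:main}.
\end{proof}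

\begin{thebibliography}{9}

\bibitem{FHH} Nevena Franceti\'c, Sarada Herke, Daniel Horsley, \emph{More nonexistence results for symmetric pair coverings}, arXiv:1505.05949 (2015).

\bibitem{OMeara} O'Meara, \emph{Introduction to Quadratic Forms}.

\bibitem{Serre} Serre, \emph{A Course in Arithmetic}.

\end{thebibliography}
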